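\title{Amenability of the center of the group algebra of a compact group}

\begin{abstract}
We prove that the center $ZL^1(G)$ of the group algebra of a compact group $G$ is an amenable Banach algebra if and only if the irreducible representations of $G$ have bounded dimension, as conjectured by Azimifard, Samei and Spronk. Amenability is equivalent to the existence of a measure on $\operatorname{Conj}(G)\times\operatorname{Conj}(G)$ with prescribed integrals against pairs of characters. An absolute continuity property of this measure gives necessity, and inversion of the distribution of a random commutator gives sufficiency. We bound the amenability constant in terms of the character degrees, compute it exactly when there are two degrees, and extend the argument to commutative compact hypergroups.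
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

Let $G$ be a compact group with normalized Haar measure $dx$. Write $C_x$ for the conjugacy class of $x$, let $H=\operatorname{Conj}(G)$ be the compact Hausdorff space of conjugacy classes, and let $\lambda$ be the image of $dx$ under $x\mapsto C_x$. The center $ZL^1(G)$ of the convolution algebra $L^1(G)$ consists of the integrable class functions, so it is isometrically identified with $L^1(H,\lambda)$. In the language of Section~\ref{sec:hyper}, $H$ is a commutative compact hypergroup with Haar measure $\lambda$, and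
\[
A=L^1(\operatorname{Conj}(G))\cong ZL^1(G)
\]
is its hypergroup algebra. We ask for which $G$ the Banach algebra $A$ is amenable.

Amenability is meant in the sense of B.~E.~Johnson (it is not the existence of an invariant mean on $H$): every bounded derivation from $A$ into the dual of a Banach $A$-bimodule is inner. We use only Johnson's equivalent condition. Let $A\hat\otimes A$ be the projective tensor product, the completion of $A\otimes A$ in the norm $\|m\|=\inf\{\sum\|b_j\|\|c_j\|:m=\sum b_j\otimes c_j\}$. It is an $A$-bimodule with $a\cdot(b\otimes c)=ab\otimes c$ and $(b\otimes c)\cdot a=b\otimes ca$, and multiplication extends to a contraction $\Delta\colon A\hat\otimes A\to A$, $\Delta(b\otimes c)=bc$. A \emph{bounded approximate diagonal} is a bounded net $(m_\alpha)$ in $A\hat\otimes A$ with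
\[
a\cdot m_\alpha-m_\alpha\cdot a\to0,\qquad \Delta(m_\alpha)a\to a\qquad(a\in A).
\]
The algebra $A$ is amenable if and only if such a net exists. The \emph{amenability constant} $AM(A)$ is the infimum of the bounds of such nets, and is $\infty$ if there are none.

Let $\widehat G$ be a maximal set of pairwise inequivalent irreducible unitary representations of $G$. For $\pi\in\widehat G$ let $d_\pi$ be its dimension (or degree) and $\chi_\pi=\operatorname{tr}\circ\pi$ its character, and let $\operatorname{cd}(G)=\{d_\pi:\pi\in\widehat G\}$, a set of integers that contains $1$. The functions $e_\pi=d_\pi\chi_\pi$ are pairwise orthogonal idempotents of $A$. If $G$ is finite they form a basis of $A$, and the single element $\sum_\pi e_\pi\otimes e_\pi$ is a diagonal: $A$ is amenable. If $G$ is infinite, this series is infinite, and the question becomes whether it can be summed with bounded $L^1$ norms. Since $\|e_\pi\|_2=d_\pi$ and $e_\pi(e)=d_\pi^2$, one expects large degrees to be the obstruction. Two known cases agree with this. For $\mathbb T\rtimes\mathbb Z_2$,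 where $\mathbb Z_2=\{1,-1\}$ acts on the circle by $x\mapsto x^\alpha$, all degrees are at most $2$ and $A$ is amenable. For $\operatorname{SU}(2)$, the degrees are $1,2,3,\dots$ and $A$ is not amenable. Both facts are recovered below, in Examples~\ref{ex:O2} and~\ref{ex:SU2}.

The conjecture is phrased in terms of Vrem's hyperdimension \cite{Vrem}. Every irreducible representation $\pi$ of a compact hypergroup is finite dimensional, and its matrix coefficients in an orthonormal basis satisfy orthogonality relations: $\int\pi_{ij}\overline{\sigma_{kl}}$ equals $1/k_\pi$ if $\pi=\sigma$, $i=k$, $j=l$, and equals $0$ otherwise. The constant $k_\pi\ge d_\pi$ is the \emph{hyperdimension} of $\pi$. For a compact group, $k_\pi=d_\pi$. For $\operatorname{Conj}(G)$ the irreducible characters are the normalized characters $\psi_\pi(C_x)=d_\pi^{-1}\chi_\pi(x)$, and $k_{\psi_\pi}=d_\pi^2$. The conjecture of Azimifard, Samei and Spronk, which we take from \cite{AA}, reads: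
\begin{quote}
\emph{$L^1(\operatorname{Conj}(G))$ is amenable if and only if $\{k_\pi:\pi\in\widehat G\}$ is bounded.}
\end{quote}
Whether $k_\pi$ is read as $d_\pi$ or as $d_\pi^2$, the condition is $\sup_\pi d_\pi<\infty$. The conjecture holds for every compact group. To state the result, let $M(G)$ be the convolution algebra of regular complex Borel measures on $G$, and let the \emph{commutator measure} $\mu\in M(G)$ be the image of $da\,db$ under $(a,b)\mapsto[a,b]=aba^{-1}b^{-1}$.

\begin{theorem}\label{thm:main}
For a compact group $G$ the following are equivalent: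
\begin{enumerate}
\item[(a)] $L^1(\operatorname{Conj}(G))\cong ZL^1(G)$ is amenable;
\item[(b)] $\{k_\pi:\pi\in\widehat G\}$ is bounded;
\item[(c)] $G$ has an open abelian subgroup;
\item[(d)] the commutator measure $\mu$ is invertible in $M(G)$.
\end{enumerate}
In this case $AM(ZL^1(G))\le\|\mu^{-1}\|$ and $\max_\pi d_\pi^2\le\|\mu^{-1}\|$.
\end{theorem}

Section~\ref{sec:criterion} replaces approximate diagonals by a single measure $\nu$ on $H\times H$, the sum of the series $\sum e_\pi\otimes e_\pi$, whose norm is $AM(A)$. Section~\ref{sec:necessity} shows that the existence of $\nu$ bounds the degrees. Section~\ref{sec:sufficiency} constructs $\nu$ from $\mu^{-1}$, finishes the proof of Theorem~\ref{thm:main}, and bounds $AM(A)$ in terms of $\operatorname{cd}(G)$. Section~\ref{sec:two} computes $AM(A)$ when $\operatorname{cd}(G)=\{1,m\}$ and shows that the implication (a)$\Rightarrow$(b) has no quantitative form. Section~\ref{sec:hyper} treats commutative compact hypergroups.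

\section{Measures and normalized characters}\label{sec:facts}

For a compact Hausdorff space $X$, $M(X)=C(X)^*$ is the space of regular complex Borel measures with the total variation norm. The image of $\omega\in M(X)$ under a continuous map between such spaces is regular and has norm at most $\|\omega\|$. A product $\omega\times\omega'$ is the regular Borel measure on $X\times X'$ given by iterated integration of continuous functions; Fubini's theorem holds for it for bounded Borel functions. By a theorem of Grothendieck, $L^1(H,\lambda)\hat\otimes L^1(H,\lambda)=L^1(H\times H,\lambda\times\lambda)$ isometrically, with $b\otimes c$ the function $b(x)c(y)$. We identify $C(H)$ with the continuous class functions on $G$.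

For $\omega\in M(G)$ and $\pi\in\widehat G$ put $\pi(\omega)=\int_G\pi\,d\omega$. The convolution $\omega*\omega'$ is the image of $\omega\times\omega'$ under multiplication, so $\omega\mapsto\pi(\omega)$ is a homomorphism with $\pi(\delta_e)=I$ and $\|\pi(\omega)\|\le\|\omega\|$. By the Peter--Weyl theorem the matrix coefficients $\pi_{ij}$ span a dense subspace of $C(G)$, so $\omega$ is determined by the operators $\pi(\omega)$. By Schur's lemma an operator that commutes with $\pi(G)$ is a scalar, which is read off from its trace. For instance,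
\begin{equation}\label{eq:schur}
\int_G\pi(gbg^{-1})\,dg=\psi_\pi(b)\,I\qquad(b\in G).
\end{equation}

Let $\widehat H=\{\psi_\pi:\pi\in\widehat G\}$. For $\psi=\psi_\pi$ put $k_\psi=d_\pi^2$ and $e_\psi=k_\psi\psi=d_\pi\chi_\pi$, and for $f\in A$ put $\hat f(\psi)=\int_Hf\,\overline\psi\,d\lambda$. Sections~\ref{sec:criterion} and~\ref{sec:necessity} use the group only through the following five facts; this is what allows the extension to hypergroups.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(F1)] Each $\psi\in\widehat H$ is continuous, $|\psi|\le1$, and $\int_H\psi\,\overline\sigma\,d\lambda=\delta_{\psi\sigma}/k_\psi$ for $\psi,\sigma\in\widehat H$.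
\item[(F2)] The span of $\widehat H$ is dense in $C(H)$.
\item[(F3)] The functional $f\mapsto\hat f(\psi)$ is multiplicative on $A$, and $f*\psi=\hat f(\psi)\psi$.
\item[(F4)] $A$ has an approximate identity $(u_i)$ in $\operatorname{span}\widehat H$ with $\|u_i\|_1\le1$.
\item[(F5)] For $u\in\operatorname{span}\widehat H$, the finite sum $U(x,s)=\sum_\psi\hat u(\psi)\,e_\psi(x)\overline{\psi(s)}$ satisfies $\int_H|U(x,s)|\,d\lambda(x)\le\|u\|_1$ for every $s\in H$.
\end{enumerate}
\end{lemma}

Three consequences are used constantly. By (F1), $\hat e_\psi(\sigma)=\delta_{\psi\sigma}$, and $u=\sum_\psi\hat u(\psi)e_\psi$ for $u\in\operatorname{span}\widehat H$. By (F3), $e_\psi*e_\sigma=\delta_{\psi\sigma}e_\psi$. By (F2) and the density of $C(H)\otimes C(H)$ in $C(H\times H)$, a measure in $M(H)$ is determined by its integrals against the functions $\overline\psi$, and a measure in $M(H\times H)$ by its integrals against the functions $\overline\psi\otimes\overline\sigma$.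

\begin{proof}
(F1) is the bound $|\chi_\pi|\le d_\pi$ together with the orthonormality of the $\chi_\pi$ in $L^2(G)$.

(F2) The map $F\mapsto\int F(g\,\cdot\,g^{-1})\,dg$ is a contraction of $C(G)$ onto $C(H)$, and by \eqref{eq:schur} it sends $\pi_{ij}$ to $\delta_{ij}\psi_\pi$. It maps the dense span of the $\pi_{ij}$ onto a dense subspace.

(F3) Let $\psi=\psi_\pi$. Since $f$ is a class function, $T_f=\int f(x)\pi(x^{-1})\,dx$ commutes with $\pi(G)$. Its trace is $\int f\,\overline{\chi_\pi}=d_\pi\hat f(\psi)$, so $T_f=\hat f(\psi)I$. Multiplicativity follows from $T_{f*h}=T_hT_f$, and $(f*\chi_\pi)(x)=\int f(y)\chi_\pi(y^{-1}x)\,dy=\operatorname{tr}(T_f\,\pi(x))=\hat f(\psi)\chi_\pi(x)$.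

(F4) If $V$ is a neighborhood of $e$, then $W=\bigcap_ggVg^{-1}$ is one too, by compactness of $G$. Averaging over conjugation a continuous function $v\ge0$ with $v(e)>0$ and support in $W$, and normalizing, we get a continuous class function $w\ge0$ with $\int w=1$ and support in $W\subset V$. Then $\|w*a-a\|_1\le\sup_{y\in V}\|a(y^{-1}\,\cdot)-a\|_1$, which tends to $0$ as $V$ shrinks. Given $\varepsilon>0$, take $w'\in\operatorname{span}\widehat H$ with $\|w-w'\|_\infty\le\varepsilon$ by (F2), and put $u_{V,\varepsilon}=w'/(1+\varepsilon)$.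

(F5) By \eqref{eq:schur}, $\int\chi_\pi(gxg^{-1}s^{-1})\,dg=\psi_\pi(x)\chi_\pi(s^{-1})=\chi_\pi(x)\overline{\psi_\pi(s)}$. Hence $U(C_x,C_s)=\int u(gxg^{-1}s^{-1})\,dg$, and $\int|u(gxg^{-1}s^{-1})|\,dx=\|u\|_1$ for all $g,s$.
\end{proof}

\section{The diagonal measure}\label{sec:criterion}

An approximate diagonal is a bounded net in $L^1(H\times H)\subset M(H\times H)$, so it has a weak-$*$ cluster point. The two defining limits determine the integrals of this cluster point against $\overline\psi\otimes\overline\sigma$, and therefore the cluster point itself. Call $\nu\in M(H\times H)$ a \emph{diagonal measure} if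
\begin{equation}\label{eq:diag}
\int_{H\times H}\overline{\psi(x)}\,\overline{\sigma(y)}\,d\nu(x,y)=\delta_{\psi\sigma}\qquad(\psi,\sigma\in\widehat H).
\end{equation}
By (F2) there is at most one. For finite $G$ it has density $\sum_\tau e_\tau\otimes e_\tau$ with respect to $\lambda\times\lambda$, because $\sum_\tau\hat e_\tau(\psi)\hat e_\tau(\sigma)=\delta_{\psi\sigma}$.

\begin{proposition}\label{prop:criterion}
$A$ is amenable if and only if there is a diagonal measure $\nu$. In that case $AM(A)=\|\nu\|$.
\end{proposition}

\begin{proof}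
Let $(m_\alpha)$ be an approximate diagonal bounded by $K$. For $m\in A\hat\otimes A=L^1(H\times H)$ put $\Phi_{\psi,\sigma}(m)=\int m\cdot(\overline\psi\otimes\overline\sigma)\,d(\lambda\times\lambda)$, so that $\Phi_{\psi,\sigma}(b\otimes c)=\hat b(\psi)\hat c(\sigma)$. By (F3), for elementary tensors $m$ and then by linearity and continuity for all $m$,
\[
\Phi_{\psi,\sigma}(a\cdot m-m\cdot a)=\bigl(\hat a(\psi)-\hat a(\sigma)\bigr)\Phi_{\psi,\sigma}(m),\qquad\Phi_{\psi,\psi}(m)=\widehat{\Delta(m)}(\psi).
\]
Take $a=e_\psi$. For $\sigma\ne\psi$ the first identity gives $\Phi_{\psi,\sigma}(m_\alpha)\to0$. Applying $f\mapsto\hat f(\psi)$ to $\Delta(m_\alpha)*e_\psi\to e_\psi$ gives $\Phi_{\psi,\psi}(m_\alpha)\to1$. By the Banach--Alaoglu theorem the measures $m_\alpha\cdot(\lambda\times\lambda)$ have a weak-$*$ cluster point $\nu$ with $\|\nu\|\le K$, and $\nu$ satisfies \eqref{eq:diag} because $\overline\psi\otimes\overline\sigma$ is continuous. Since $\nu$ is unique and $K$ is any bound of any approximate diagonal, $\|\nu\|\le AM(A)$.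

Conversely, let $\nu$ be a diagonal measure. It need not lie in $L^1(H\times H)$, so we smooth it with the approximate identity of (F4). Put
\[
m_i=\sum_\psi\hat u_i(\psi)^2\,e_\psi\otimes e_\psi,
\]
a finite sum. By (F3), $a\cdot(e_\psi\otimes e_\psi)=\hat a(\psi)\,e_\psi\otimes e_\psi=(e_\psi\otimes e_\psi)\cdot a$, so $a\cdot m_i=m_i\cdot a$. Also $\Delta(m_i)=\sum_\psi\hat u_i(\psi)^2e_\psi=u_i*u_i$, and $\|u_i*u_i*a-a\|_1\le(\|u_i\|_1+1)\|u_i*a-a\|_1\to0$. All this holds without $\nu$; the measure is needed for the bound. With $U_i$ the kernel of (F5), equation \eqref{eq:diag} gives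
\[
\int U_i(x,s)U_i(y,t)\,d\nu(s,t)=\sum_{\psi,\sigma}\hat u_i(\psi)\hat u_i(\sigma)e_\psi(x)e_\sigma(y)\,\delta_{\psi\sigma}=m_i(x,y),
\]
and then (F5) and Fubini's theorem give $\|m_i\|_1\le\|u_i\|_1^2\,\|\nu\|\le\|\nu\|$. Thus $(m_i)$ is an approximate diagonal bounded by $\|\nu\|$.
\end{proof}

There is a natural first candidate for $\nu$. Let $E\in M(H\times H)$ be the image of $dx$ under $x\mapsto(C_x,C_{x^{-1}})$. Since $\overline{\sigma(x^{-1})}=\sigma(x)$, (F1) gives
\begin{equation}\label{eq:E}
\int\overline\psi\otimes\overline\sigma\,dE=\int\overline\psi\,\sigma\,d\lambda=\delta_{\psi\sigma}/k_\psi .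
\end{equation}
If $G$ is abelian, then all $k_\psi$ equal $1$, so $\nu=E$ and $AM(A)=1$. In general $E$ is wrong by the factors $k_\psi=d_\pi^2$. The simplest infinite nonabelian case shows how a correction looks.

\begin{example}\label{ex:O2}
Let $G=\mathbb T\rtimes\mathbb Z_2=\mathbb T\cup\mathbb Ts$ with $s^2=e$ and $szs^{-1}=z^{-1}$. The classes in $\mathbb T$ are $\{e^{it},e^{-it}\}$ with $0\le t\le\pi$. The coset $\mathbb Ts$ is one class, denoted $*$, since $z(ws)z^{-1}=z^2ws$. So $H=[0,\pi]\sqcup\{*\}$ and $\lambda=\frac12\tau+\frac12\delta_*$ with $d\tau=dt/\pi$. There are two characters of degree $1$, namely $1$ and the function $\varepsilon$ equal to $1$ on $[0,\pi]$ and to $-1$ at $*$. For $n\ge1$ let $\pi_n(z)=\operatorname{diag}(z^n,z^{-n})$ and let $\pi_n(s)$ swap the two coordinates. Then $\psi_n=\frac12\chi_{\pi_n}$ equals $\cos nt$ on $[0,\pi]$ and $0$ at $*$, and $\pi_n$ is irreducible because $\int|\chi_{\pi_n}|^2=\frac12\int4\cos^2nt\,d\tau=1$. The functions $1,\varepsilon,\psi_1,\psi_2,\dots$ span a dense subspace of $C(H)$, so by orthogonality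 they exhaust $\widehat H$.

Let $\rho$ be the image of $\tau$ under $t\mapsto(t,t)$, and try $\nu=a\rho+b\,\tau\times\tau+c\,\delta_{(*,*)}$. Since $\int\cos nt\,d\tau=0$, the pair $(\psi_n,\psi_j)$ gives $a\int\cos nt\cos jt\,d\tau=\frac a2\delta_{nj}$, so $a=2$, and a pair formed by $\psi_n$ and $1$ or $\varepsilon$ gives $0$. The pairs $(1,1)$ and $(\varepsilon,\varepsilon)$ give $a+b+c=1$, and the pairs $(1,\varepsilon)$ and $(\varepsilon,1)$ give $a+b-c=0$. Hence
\[
\nu=2\rho-\tfrac32\,\tau\times\tau+\tfrac12\,\delta_{(*,*)}.
\]
The three parts are mutually singular, so $AM(ZL^1(\mathbb T\rtimes\mathbb Z_2))=2+\frac32+\frac12=4$.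
\end{example}

In this example $\nu$ is not absolutely continuous with respect to $\lambda\times\lambda$, because of $\rho$. But the first marginal of $|\nu|$ is $\frac72\tau+\frac12\delta_*=f\lambda$, with $f=7$ on $[0,\pi]$ and $f(*)=1$. This absolute continuity is general, and it is the key to necessity.

\section{A diagonal measure bounds the degrees}\label{sec:necessity}

Let $\nu$ be a diagonal measure. Estimating \eqref{eq:diag} by $|\psi|\le1$ gives only $1\le\|\nu\|$. What distinguishes a character of large degree is that it is small in mean: $\|\psi\|_{L^2(\lambda)}=k_\psi^{-1/2}$. This is information about $\lambda$, so we must relate $|\nu|$ to $\lambda$. The link comes from slices. For $\sigma\in\widehat H$ let $\nu^\sigma\in M(H)$ be the image of the measure $\overline{\sigma(y)}\,d\nu(x,y)$ under $(x,y)\mapsto x$. For every $\psi\in\widehat H$,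
\[
\int\overline\psi\,d\nu^\sigma=\delta_{\psi\sigma}=\int\overline\psi\,e_\sigma\,d\lambda,
\]
and therefore, by (F2),
\begin{equation}\label{eq:slice}
\nu^\sigma=e_\sigma\lambda .
\end{equation}

\begin{example}\label{ex:SU2}
Let $G=\operatorname{SU}(2)$. Then $H=[0,\pi]$, where $t$ is the class of $\operatorname{diag}(e^{it},e^{-it})$, and $\widehat H$ consists of the real functions $\psi_n(t)=\frac{\sin(n+1)t}{(n+1)\sin t}$, $n\ge0$. For $0<t<\pi$ we have $\psi_n(t)\to0$. If $\nu$ were a diagonal measure, dominated convergence would give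
\[
1\le\limsup_n\int|\psi_n(x)|\,d|\nu|(x,y)\le|\nu|\bigl(\{0,\pi\}\times H\bigr).
\]
The endpoints are the classes $\{I\}$ and $\{-I\}$, which are $\lambda$-null because $G$ is infinite. Let $t_0$ be an endpoint and let $\omega(S)=\nu(\{t_0\}\times S)$. By \eqref{eq:slice}, $\int\psi_j\,d\omega=\nu^{\psi_j}(\{t_0\})=0$ for all $j$, so $\omega=0$ and $|\nu|(\{t_0\}\times H)=0$. This is a contradiction, so $ZL^1(\operatorname{SU}(2))$ is not amenable.
\end{example}

For a general group we have no formula for the characters and no explicit exceptional set. We therefore treat all null sets at once, and replace pointwise decay by smallness in $L^2(\lambda)$.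

\begin{lemma}\label{lem:marginal}
Let $\nu$ be a diagonal measure. If $B\subset H$ is a Borel set with $\lambda(B)=0$, then $|\nu|(B\times H)=0$.
\end{lemma}

\begin{proof}
The measure $1_{B\times H}\nu$ is regular, since it has a bounded density with respect to $|\nu|$. By \eqref{eq:slice}, for all $\psi,\sigma\in\widehat H$,
\[
\int_{B\times H}\overline{\psi(x)}\,\overline{\sigma(y)}\,d\nu(x,y)=\int_B\overline\psi\,d\nu^\sigma=\int_B\overline\psi\,e_\sigma\,d\lambda=0 .
\]
By (F2), $1_{B\times H}\nu=0$, and its total variation is $|\nu|(B\times H)$.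
\end{proof}

By the Radon--Nikodym theorem there is $0\le f\in L^1(\lambda)$ with $|\nu|(B\times H)=\int_Bf\,d\lambda$ for all Borel sets $B$. Since $\int_{\{f>M\}}f\,d\lambda\to0$ as $M\to\infty$, a level $M$ as in the next statement exists.

\begin{proposition}\label{prop:necessity}
Let $\nu$ be a diagonal measure, let $f$ be as above, and let $M<\infty$ satisfy $\int_{\{f>M\}}f\,d\lambda\le\frac12$. Then $k_\psi\le4M^2$ for all $\psi\in\widehat H$; that is, $d_\pi\le2M$ for all $\pi\in\widehat G$.
\end{proposition}

\begin{proof}
Take $\sigma=\psi$ in \eqref{eq:diag} and use $|\psi(y)|\le1$. Then split $H$ into $\{f>M\}$, where we use $|\psi|\le1$, and $\{f\le M\}$, where we use $\|\psi\|_1\le\|\psi\|_2=k_\psi^{-1/2}$ ($\lambda$ is a probability measure):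
\[
1\le\int|\psi(x)|\,d|\nu|(x,y)=\int_H|\psi|\,f\,d\lambda\le\frac12+M\|\psi\|_1\le\frac12+Mk_\psi^{-1/2}.
\]
The number $M$ depends on $\nu$ alone, not on $\psi$.
\end{proof}

Both halves of \eqref{eq:diag} were needed. The equations with $\psi=\sigma$ alone bound nothing: they hold for the point mass at $(C_e,C_e)$ in every group. The equations with $\psi\ne\sigma$, which enter through \eqref{eq:slice}, exclude such point masses when $G$ is infinite.

\section{Inverting the commutator measure}\label{sec:sufficiency}

By \eqref{eq:E}, we have to multiply the coefficients of $E$ by $d_\pi^2$. Convolution in the first variable with a measure $\theta$ on $G$ does this if $\pi(\theta)=d_\pi^2I$.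

\begin{lemma}\label{lem:theta}
Let $\theta\in M(G)$ satisfy $\pi(\theta)=d_\pi^2I$ for all $\pi\in\widehat G$. Then the image $\nu$ of $\theta\times dx$ under $(t,x)\mapsto(C_{tx},C_{x^{-1}})$ is the diagonal measure, and $AM(A)\le\|\theta\|$.
\end{lemma}

\begin{proof}
The representation $\overline\pi$, obtained by conjugating matrix entries, is irreducible of degree $d_\pi$, so $\overline\pi(\theta)=d_\pi^2I$ and
$\int\overline{\chi_\pi(tx)}\,d\theta(t)=\operatorname{tr}\bigl(\overline\pi(\theta)\overline\pi(x)\bigr)=d_\pi^2\,\overline{\chi_\pi(x)}$. Hence for $\psi=\psi_\pi$ and $\sigma\in\widehat H$,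
\[
\int\overline\psi\otimes\overline\sigma\,d\nu=\iint\overline{\psi(tx)}\,\overline{\sigma(x^{-1})}\,d\theta(t)\,dx=d_\pi^2\int\overline{\psi(x)}\,\sigma(x)\,dx=\delta_{\psi\sigma}.
\]
Finally $\|\nu\|\le\|\theta\times dx\|=\|\theta\|$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

The difficulty is to produce $\theta$: boundedness of a family of scalars does not by itself give a measure with these scalars as transform. The reciprocal family $d_\pi^{-2}$, however, always comes from a probability measure.

\begin{lemma}\label{lem:mu}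
For every compact group $G$ and $\pi\in\widehat G$, $\pi(\mu)=d_\pi^{-2}I$.
\end{lemma}

\begin{proof}
By \eqref{eq:schur}, $\pi(\mu)=\iint\pi(aba^{-1})\pi(b^{-1})\,da\,db=\int\psi_\pi(b)\pi(b^{-1})\,db$. This operator commutes with $\pi(G)$ and has trace $d_\pi^{-1}\int|\chi_\pi|^2=d_\pi^{-1}$.
\end{proof}

So $\theta$ must be the inverse of $\mu$. When the degrees are bounded, $\pi(\mu)$ takes finitely many scalar values, $\mu$ satisfies a polynomial equation with nonzero constant term, and the inverse is a polynomial in $\mu$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]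
(a)$\Rightarrow$(b). This is Propositions~\ref{prop:criterion} and~\ref{prop:necessity}.

(b)$\Rightarrow$(d). A bounded set of integers is finite, so $\operatorname{cd}(G)$ is finite. Let
\[
p(t)=\frac1t\Bigl(1-\prod_{d\in\operatorname{cd}(G)}(1-d^2t)\Bigr),
\]
a polynomial with $p(d^{-2})=d^2$ for $d\in\operatorname{cd}(G)$. Form $p(\mu)$ with convolution powers and $\mu^0=\delta_e$. By Lemma~\ref{lem:mu}, $\pi(\mu*p(\mu))=d_\pi^{-2}p(d_\pi^{-2})I=I=\pi(\delta_e)$ for all $\pi$. Hence $\mu*p(\mu)=\delta_e$, and $p(\mu)$ commutes with $\mu$, so $p(\mu)=\mu^{-1}$.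

(d)$\Rightarrow$(a). Applying $\pi$ to $\mu*\mu^{-1}=\delta_e$ gives $\pi(\mu^{-1})=d_\pi^2I$. Lemma~\ref{lem:theta} with $\theta=\mu^{-1}$ gives (a) and $AM(A)\le\|\mu^{-1}\|$, and $d_\pi^2=\|\pi(\mu^{-1})\|\le\|\mu^{-1}\|$.

(b)$\Leftrightarrow$(c). Moore's theorem \cite{Moore} states that a locally compact group has irreducible representations of bounded finite dimension if and only if it has an open abelian subgroup of finite index. In a compact group every open subgroup has finite index.
\end{proof}

Moore's theorem is used only for (c), and there essentially for (b)$\Rightarrow$(c). The converse is direct: if $N$ is an abelian subgroup with $G=g_1N\cup\dots\cup g_nN$ and $v\ne0$ is a common eigenvector of $\pi(N)$, then the span of $\pi(g_1)v,\dots,\pi(g_n)v$ is invariant, so $d_\pi\le n$.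

For $G=\mathbb T\rtimes\mathbb Z_2$ the polynomial is $p(t)=\frac1t\bigl(1-(1-t)(1-4t)\bigr)=5-4t$. The commutators are $[z,w]=e$, $[z,ws]=z^2$, $[ws,z]=z^{-2}$ and $[zs,ws]=(zw^{-1})^2$, so $\mu=\frac14\delta_e+\frac34m_{\mathbb T}$, where $m_{\mathbb T}$ is the Haar measure of $\mathbb T$. Thus $\mu^{-1}=5\delta_e-4\mu=4\delta_e-3m_{\mathbb T}$. Its norm is $7$, while $AM(A)=4$: passing to $H\times H$ produces cancellation.

Since $\|\mu^j\|=1$, the norm of $p(\mu)$ is at most the sum of the absolute values of the coefficients of $p$, which is $2\prod_{d>1}(1+d^2)-1$. The example suggests an improvement: handle the degree $1$ with the Haar measure of the commutator subgroup. From now on $L=\overline{[G,G]}$, a closed normal subgroup with $G/L$ abelian, and $m_L\in M(G)$ is its normalized Haar measure. Then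
\begin{equation}\label{eq:mL}
\pi(m_L)=I\ \text{ if }d_\pi=1,\qquad\pi(m_L)=0\ \text{ if }d_\pi>1 .
\end{equation}
Indeed, $\pi(m_L)$ is the projection onto the space of $L$-fixed vectors. If $d_\pi=1$, then $\pi$ is trivial on commutators, hence on $L$. In general the fixed space is $G$-invariant since $L$ is normal; if it is nonzero it is everything, so $\pi$ factors through the abelian group $G/L$ and $d_\pi=1$.

\begin{theorem}\label{thm:bound}
If $\operatorname{cd}(G)$ is finite, then, with products over $d\in\operatorname{cd}(G)\setminus\{1\}$,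
\[
AM(ZL^1(G))\le\prod_{d>1}(1+d^2)+\prod_{d>1}(d^2-1)-1 .
\]
\end{theorem}

\begin{proof}
Let $q(t)=\frac1t\bigl(1-\prod_{d>1}(1-d^2t)\bigr)$. It is a polynomial with $q(d^{-2})=d^2$ for $d>1$ and $1-q(1)=\prod_{d>1}(1-d^2)$. The coefficient of $t^j$ in $\prod_{d>1}(1-d^2t)$ is $(-1)^j$ times that in $\prod_{d>1}(1+d^2t)$, so the absolute values of the coefficients of $q$ sum to $\prod_{d>1}(1+d^2)-1$. Put
\begin{equation}\label{eq:theta}
\theta=q(\mu)+(1-q(1))\,m_L .
\end{equation}
By Lemma~\ref{lem:mu} and \eqref{eq:mL}, $\pi(\theta)=q(d_\pi^{-2})I=d_\pi^2I$ if $d_\pi>1$, and $\pi(\theta)=q(1)+1-q(1)=1$ if $d_\pi=1$. The norm of $\theta$ is at most the stated bound. Apply Lemma~\ref{lem:theta}.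
\end{proof}

\section{Groups with two character degrees}\label{sec:two}

If $\operatorname{cd}(G)=\{1,m\}$, then $q$ is the constant $m^2$, and the diagonal measure is a difference of two positive measures whose cancellation can be computed. It is governed by the proportion of the coset $xL$ that the class $C_x$ occupies. Note that $C_x\subset xL$, since $gxg^{-1}=x[x^{-1},g]$. Let $m_{xL}$ be the translate of $m_L$ to $xL$.

\begin{theorem}\label{thm:two}
If $\operatorname{cd}(G)=\{1,m\}$ with $m>1$, then
\[
AM(ZL^1(G))=1+2(m^2-1)(1-r),\qquad r=\int_Gr_x\,dx,\quad r_x=m_{xL}(C_x).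
\]
In particular $AM(ZL^1(G))\le2m^2-1$.
\end{theorem}

\begin{proof}
Here \eqref{eq:theta} reads $\theta=m^2\delta_e-(m^2-1)m_L$. By Lemma~\ref{lem:theta} the diagonal measure is
\[
\nu=m^2E-(m^2-1)F,
\]
where $F$ is the image of $P=m_L\times dx$ under $(l,x)\mapsto(C_{lx},C_{x^{-1}})$. Both $E$ and $F$ are probability measures. Let $D=\{(C_x,C_{x^{-1}}):x\in G\}$. It is compact, it carries $E$, and $(C_z,C_{x^{-1}})\in D$ if and only if $C_z=C_x$.

The elements $lx$ and $xl=x(lx)x^{-1}$ are conjugate, so $m_L\{l:lx\in C_x\}=m_L\{l:xl\in C_x\}=r_x$. Fubini's theorem for the closed set $\{(l,x):C_{lx}=C_x\}$ shows that $x\mapsto r_x$ is Borel and that $F(D)=r$. Off $D$ we have $\nu=-(m^2-1)F$, which has variation $(m^2-1)(1-r)$.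

On $D$ the measure $\nu$ is positive. Let $S\subset D$ be Borel. If $(C_{lx},C_{x^{-1}})\in S$, then $C_{lx}=C_x$, so $(C_x,C_{x^{-1}})\in S$. Hence
\[
F(S)\le P\{(l,x):(C_x,C_{x^{-1}})\in S\}=E(S),
\]
and $\nu(S)\ge E(S)\ge0$. So $|\nu|(D)=\nu(D)=m^2-(m^2-1)r$. Adding the two masses,
\[
\|\nu\|=m^2-(m^2-1)r+(m^2-1)(1-r)=1+2(m^2-1)(1-r),
\]
and $AM(A)=\|\nu\|$ by Proposition~\ref{prop:criterion}. The last claim follows from $r\ge0$.
\end{proof}

The proof also gives the density $f$ of Section~\ref{sec:necessity}. The first marginals of $E$ and $F$ are $\lambda$, and that of $1_DF$ has density $r_x$, since $F(D\cap(B\times H))=P\{C_{lx}=C_x,\ C_x\in B\}$. Therefore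
\begin{equation}\label{eq:f}
f(C_x)=m^2-(m^2-1)r_x+(m^2-1)(1-r_x)=1+2(m^2-1)(1-r_x).
\end{equation}
For $\mathbb T\rtimes\mathbb Z_2$ we have $m=2$ and $L=\mathbb T$, with $r_x=0$ on $\mathbb T$ (finite classes) and $r_x=1$ off $\mathbb T$. So $r=\frac12$, which agrees with the values $AM=4$ and $f\in\{7,1\}$ of Example~\ref{ex:O2}.

The other examples are nilpotent of class $2$, meaning that $G$ is nonabelian and all commutators are central. If $\pi\in\widehat G$, then $\pi(z)=\omega(z)I$ for $z$ in the center $Z(G)$, where $\omega$ is the central character of $\pi$.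

\begin{lemma}\label{lem:class2}
Let $G$ be nilpotent of class $2$, let $\pi\in\widehat G$ have central character $\omega$, and let $Z(\pi)=\{x:\omega([x,g])=1\text{ for all }g\in G\}$. Then $d_\pi^2=[G:Z(\pi)]$.
\end{lemma}

\begin{proof}
We have $\pi(gxg^{-1})=\omega([g,x])\pi(x)$ and $[g,x]=[x,g]^{-1}$. If $x\notin Z(\pi)$, taking traces for a $g$ with $\omega([g,x])\ne1$ gives $\chi_\pi(x)=0$. Also $x\in Z(\pi)$ if and only if $\pi(x)$ commutes with $\pi(G)$. So $Z(\pi)$ is a closed subgroup on which $\pi$ is scalar and $|\chi_\pi|=d_\pi$. Now $1=\int|\chi_\pi|^2$ shows that $Z(\pi)$ has Haar measure $d_\pi^{-2}$, and a closed subgroup of positive measure has measure equal to the reciprocal of its index.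
\end{proof}

\begin{example}[large degrees, small constant]\label{ex:extra}
Let $G$ be an extraspecial group of order $p^{2n+1}$, so that $Z(G)=[G,G]=L$ has prime order $p$. An instance is $\mathbb F_p^n\times\mathbb F_p^n\times\mathbb F_p$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+a\cdot b')$, where the commutator is $(0,0,a\cdot b'-a'\cdot b)$. If $\omega$ is trivial, then $Z(\pi)=G$ and $d_\pi=1$. Otherwise $\omega$ is injective on $Z(G)$, so $Z(\pi)=Z(G)$ and $d_\pi=p^n$. As $G$ is nonabelian, $\operatorname{cd}(G)=\{1,p^n\}$. A central $x$ has $r_x=1/p$, and the center has measure $p^{-2n}$. For noncentral $x$, $1<|C_x|\le|xL|=p$ and $|C_x|$ divides $|G|$, so $C_x=xL$ and $r_x=1$. Thus $1-r=p^{-2n}(1-p^{-1})$ and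
\[
AM(ZL^1(G))=1+2(1-p^{-1})(1-p^{-2n})<3 .
\]
The constants stay below $3$ while $\max d_\pi=p^n$ is arbitrarily large, so no bound on $\sup_\pi d_\pi$ follows from a bound on $AM(A)$. This is consistent with Proposition~\ref{prop:necessity}, where $M$ depends on the tail of $f$ and not only on $\|f\|_1=\|\nu\|$. By \eqref{eq:f}, $f=1$ off the center, and $f=1+2(p^{2n}-1)(1-p^{-1})\ge p^{2n}$ on it. The center contributes at least $1$ to $\int f\,d\lambda$, so an admissible $M$ is at least $p^{2n}$.
\end{example}

\begin{example}[the bound $2m^2-1$ is asymptotically sharp]\label{ex:sharp}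
For $p$ odd let $G=\mathbb F_p^3\times\Lambda^2\mathbb F_p^3$ with
\[
(v,z)(w,y)=\bigl(v+w,\ z+y+\tfrac12\,v\wedge w\bigr).
\]
Associativity follows from bilinearity of $\wedge$, and $(v,z)^{-1}=(-v,-z)$. The products $(v,z)(w,y)$ and $(w,y)(v,z)$ differ by $v\wedge w$ in the second coordinate, so $[(v,z),(w,y)]=(0,v\wedge w)$. The vectors $v\wedge w$ span $\Lambda^2\mathbb F_p^3$, and $v\wedge w=0$ for all $w$ forces $v=0$. Hence $Z(G)=L=\Lambda^2\mathbb F_p^3$, of order $p^3$, and $|G|=p^6$. A central character has the form $\omega(z)=e^{2\pi i\beta(z)/p}$ with $\beta$ a linear functional, and $Z(\pi)=R\times\Lambda^2\mathbb F_p^3$, where $R$ is the radical of the alternating form $(v,w)\mapsto\beta(v\wedge w)$. If $\beta\ne0$ this form is nonzero and has even rank, hence rank $2$; so $|R|=p$ and $d_\pi^2=p^2$. Thus $\operatorname{cd}(G)=\{1,p\}$. The class of $(v,z)$ with $v\ne0$ is $\{(v,z+w\wedge v):w\in\mathbb F_p^3\}$, of size $p^2$ because the kernel of $w\mapsto w\wedge v$ is $\mathbb F_pv$; so $r_x=p^{-1}$. For central $x$, which occur with probability $p^{-3}$,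 $r_x=p^{-3}$. Therefore $r=p^{-6}+(1-p^{-3})p^{-1}\to0$, and
\[
\frac{AM(ZL^1(G))}{2p^2-1}=1-\frac{2(p^2-1)}{2p^2-1}\,r\to1\qquad(p\to\infty).
\]
\end{example}

\section{Commutative compact hypergroups}\label{sec:hyper}

A \emph{commutative compact hypergroup} is a compact Hausdorff space $H$ with a commutative Banach algebra product $*$ on $M(H)$, a point $e$ and a homeomorphism $x\mapsto x^\vee$ of order at most two, with the following properties. Each $\delta_x*\delta_y$ is a probability measure; the map $(x,y)\mapsto\delta_x*\delta_y$ is weak-$*$ continuous, and $(x,y)\mapsto\operatorname{supp}(\delta_x*\delta_y)$ is continuous for the Vietoris topology on closed sets; $\int h\,d(\omega*\omega')=\iint\bigl(\int h\,d(\delta_x*\delta_y)\bigr)d\omega(x)\,d\omega'(y)$ for $h\in C(H)$; $\delta_e$ is the identity; the image of $\delta_x*\delta_y$ under $\vee$ is $\delta_{y^\vee}*\delta_{x^\vee}$; and $e\in\operatorname{supp}(\delta_x*\delta_y)$ if and only if $y=x^\vee$. For $\operatorname{Conj}(G)$ one takes $\delta_{C_x}*\delta_{C_y}=\int\delta_{C_{gxg^{-1}y}}\,dg$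 and $C_x^\vee=C_{x^{-1}}$.

We recall standard facts from \cite{Vrem,BH}. There is a Haar probability measure $\lambda$, with $\lambda*\delta_x=\lambda$ for all $x$, and $A=L^1(H,\lambda)$ is a Banach algebra under $(f\lambda)*(h\lambda)=(f*h)\lambda$. The set $\widehat H$ of characters consists of the nonzero continuous functions $\psi$ with $\int\psi\,d(\delta_x*\delta_y)=\psi(x)\psi(y)$ and $\psi(x^\vee)=\overline{\psi(x)}$; thus $\psi(e)=1$, and $\omega\mapsto\int\overline\psi\,d\omega$ is multiplicative on $M(H)$. With $k_\psi$ the hyperdimension, (F1), (F2) and (F3) hold as stated. Finally, $A$ has a bounded approximate identity of continuous functions.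

\begin{theorem}\label{thm:hyper}
Let $H$ be a commutative compact hypergroup.
\begin{enumerate}
\item[(i)] If $L^1(H)$ is amenable, then $\sup_{\psi\in\widehat H}k_\psi<\infty$.
\item[(ii)] If $\{k_\psi:\psi\in\widehat H\}$ is a finite set, then $L^1(H)$ is amenable.
\end{enumerate}
\end{theorem}

\begin{proof}
Put $e_\psi=k_\psi\psi$ and define diagonal measures by \eqref{eq:diag}.

(i) The first half of the proof of Proposition~\ref{prop:criterion}, equation \eqref{eq:slice}, Lemma~\ref{lem:marginal} and Proposition~\ref{prop:necessity} use only (F1)--(F3) and $\lambda(H)=1$. They give a diagonal measure and the bound $k_\psi\le4M^2$.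

(ii) We first check (F4), with some bound $c$ in place of $1$, and (F5). Approximating the members of a continuous bounded approximate identity uniformly within $\varepsilon\to0$, by (F2), gives an approximate identity $(u_i)$ in $\operatorname{span}\widehat H$ with $\|u_i\|_1\le c$. For $u=\sum\hat u(\psi)e_\psi$ we have $\int u\,d(\delta_x*\delta_{s^\vee})=\sum\hat u(\psi)e_\psi(x)\overline{\psi(s)}=U(x,s)$, so
\[
\int|U(x,s)|\,d\lambda(x)\le\iint|u|\,d(\delta_x*\delta_{s^\vee})\,d\lambda(x)=\int|u|\,d(\lambda*\delta_{s^\vee})=\|u\|_1 .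
\]
The second half of the proof of Proposition~\ref{prop:criterion} now turns a diagonal measure $\nu$ into an approximate diagonal bounded by $c^2\|\nu\|$. It remains to construct $\nu$.

The analogue of the commutator measure is $\mu=\int\delta_x*\delta_{x^\vee}\,d\lambda(x)$, that is, $\int h\,d\mu=\iint h\,d(\delta_x*\delta_{x^\vee})\,d\lambda(x)$ for $h\in C(H)$. It satisfies $\int\overline\psi\,d\mu=\int|\psi|^2\,d\lambda=1/k_\psi$. Since $\{k_\psi\}$ is finite, there is a polynomial $p$ with $p(1/k_\psi)=k_\psi$ for all $\psi$. Then $\theta=p(\mu)$ satisfies $\int\overline\psi\,d\theta=k_\psi$ by multiplicativity. Define $\nu$ by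
\[
\int\Xi\,d\nu=\iint\Bigl(\int\Xi(z,x^\vee)\,d(\delta_t*\delta_x)(z)\Bigr)d\theta(t)\,d\lambda(x)\qquad(\Xi\in C(H\times H)).
\]
The inner integral is bounded by $\|\Xi\|_\infty$. It is continuous in $(t,x)$ for $\Xi\in C(H)\otimes C(H)$, hence for all $\Xi$ by uniform approximation. So $\nu\in M(H\times H)$, and
\[
\int\overline\psi\otimes\overline\sigma\,d\nu=\int\overline{\psi(t)}\,d\theta(t)\int\overline{\psi(x)}\,\sigma(x)\,d\lambda(x)=k_\psi\cdot\delta_{\psi\sigma}/k_\psi=\delta_{\psi\sigma}.
\]
Thus $\nu$ is a diagonal measure.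
\end{proof}

For $H=\operatorname{Conj}(G)$ the numbers $k_\psi=d_\pi^2$ are integers, so ``bounded'' and ``finite set'' coincide, and Theorem~\ref{thm:hyper} contains the equivalence of (a) and (b) in Theorem~\ref{thm:main}. If $\{k_\psi\}$ is bounded but infinite, the construction in (ii) is not available: the polynomial $tp(t)-1$ is nonzero, so it cannot vanish at the infinitely many points $1/k_\psi$. We do not claim the converse of (i) in that case.

\begin{thebibliography}{9}

\bibitem{AA} Mahmood Alaghmandan and Massoud Amini, \emph{Dual space and hyperdimension of compact hypergroups}, arXiv:1505.01409 (2015).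

\bibitem{BH} Bloom and Heyer, \emph{Harmonic Analysis of Probability Measures on Hypergroups}.

\bibitem{Moore} C.~C.~Moore, \emph{Groups with finite dimensional irreducible representations}, Trans. AMS 166 (1972).

\bibitem{Vrem} Vrem, Pacific J. Math. 85 (1979).

\end{thebibliography}
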